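# Traces of words in two Hermitian matrices as moments of a positive measure

## 1. A positive integral formula for $\operatorname{tr}S_{m,r}(A,B)$

Throughout, $A$ and $B$ are Hermitian $n\times n$ matrices, $n\ge1$; real symmetric matrices are included. For integers $0\le r\le m$, let $S_{m,r}(A,B)$ be the sum of all words in the letters $A$ and $B$ with exactly $r$ letters $B$ and $m-r$ letters $A$. Put
$$W=\{(\langle Ah,h\rangle,\langle Bh,h\rangle):\ h\in\mathbb C^n,\ \|h\|=1\}\subset\mathbb R^2,\qquad K=\operatorname{conv}(W\cup\{0\}).$$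
The set $W$ is compact, being a continuous image of the unit sphere, and so $K$ is compact too.

**Theorem 1.** Let $A,B$ be Hermitian $n\times n$ matrices with $\det A\ne0\ne\det B$. There is a positive measure $\mu$ on $\mathbb R^2\setminus\{0\}$, concentrated on $K$, with $\int(a^2+b^2)\,d\mu<\infty$, such that for all integers $m\ge2$ and $0\le r\le m$,
$$\operatorname{tr}S_{m,r}(A,B)=m(m+1)\binom mr\int a^{m-r}b^r\,d\mu(a,b).\tag{1}$$

**Corollary 2.** For all Hermitian (in particular, all real symmetric) $A,B$ and all even $m\ge r\ge0$,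
$$\operatorname{tr}S_{m,r}(A,B)\ge0 .$$

The corollary answers a question about polynomials. Expand $(A+tB)^m$ without letting the letters commute. The coefficient of $t^r$ is $S_{m,r}(A,B)$, so
$$\operatorname{tr}\big((A+tB)^m\big)=\sum_{r=0}^m t^r\operatorname{tr}S_{m,r}(A,B)$$
is a polynomial in the real variable $t$. Collins, Dykema and Torres-Ayala conjectured that, for symmetric $A,B$ and even $m\ge r$, its coefficient of $t^r$ is non-negative. The conjecture is studied by Edward D. Kim, Joe Miller and Laura Zinnel in "On a polynomial positivity question of Collins, Dykema, and Torres-Ayala related to the Bessis-Moussa-Villani Conjecture", arXiv:2110.12528 (2021). Corollary 2 says that it is true, also for Hermitian matrices.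

Theorem 1 says more. One measure $\mu$, independent of $m$ and $r$, serves all the traces at once, and the non-commutative sum $\operatorname{tr}S_{m,r}(A,B)$ becomes an ordinary moment. If $m$ and $r$ are even, then $a^{m-r}b^r\ge0$ everywhere in the plane, and the sign is visible. A positive measure of this kind was, to my knowledge, first introduced by O. Heinävaara under the name "tracial joint spectral measure"; the argument below is self-contained and uses nothing from that work.

Section 9 states and proves a second theorem with further consequences of formula (1): all Hermitian $A,B$, a classification of forms, the equality case, sharpness of the parity condition, and the case $A,B\ge0$.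

## 2. Small cases by hand

**Case $n=1$.** Here $A=\alpha$, $B=\beta$ are nonzero reals and $\operatorname{tr}S_{m,r}=\binom mr\alpha^{m-r}\beta^r$. Formula (1) asks for a measure with $\int a^{m-r}b^r\,d\mu=\frac{\alpha^{m-r}\beta^r}{m(m+1)}$. Since
$$\int_0^1s^m\,\frac{1-s}s\,ds=\frac1m-\frac1{m+1}=\frac1{m(m+1)},\tag{2}$$
we may take $\int f\,d\mu=\int_0^1f(s\alpha,s\beta)\frac{1-s}s\,ds$, a measure on the segment from $0$ to $(\alpha,\beta)$. Here $W=\{(\alpha,\beta)\}$ and $K$ is that segment, which is why $0$ was added to $W$. The total mass is infinite, because $\int_0^1\frac{1-s}{s}ds=\infty$, while second moments are finite. So Theorem 1 claims only finite second moments, and starts at $m=2$.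

**Odd exponents.** With $n=1$, $A=1$, $B=-1$, the coefficient of $t^r$ is $(-1)^r\binom mr$, negative for odd $r$. With $A=-1$, $B=1$ it is $(-1)^{m-r}\binom mr$, negative for odd $m-r$. So both parity conditions are needed.

**Diagonal matrices.** If $A=\operatorname{diag}(\alpha_i)$ and $B=\operatorname{diag}(\beta_i)$, all words with the same letters are equal and $\operatorname{tr}S_{m,r}=\binom mr\sum_i\alpha_i^{m-r}\beta_i^r$. This is non-negative for even $m,r$. The difficulty lies in non-commutation.

**The pair $(m,r)=(4,2)$.** Of the six words, $AABB$, $ABBA$, $BBAA$, $BAAB$ have trace $\operatorname{tr}A^2B^2$, and $ABAB$, $BABA$ have trace $\operatorname{tr}ABAB$. Since $\operatorname{tr}\big((AB+BA)^2\big)=2\operatorname{tr}ABAB+2\operatorname{tr}A^2B^2$,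
$$\operatorname{tr}S_{4,2}(A,B)=4\operatorname{tr}A^2B^2+2\operatorname{tr}ABAB=2\operatorname{tr}A^2B^2+\operatorname{tr}\big((AB+BA)^2\big).\tag{3}$$
Here $\operatorname{tr}A^2B^2=\operatorname{tr}\big((AB)(AB)^*\big)=\|AB\|_F^2\ge0$, and $AB+BA$ is Hermitian, so its square has non-negative trace. Hence $\operatorname{tr}S_{4,2}\ge 0$.

**A non-commuting pair.** Let
$$A=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad B=\begin{pmatrix}0&1\\1&0\end{pmatrix}.\tag{4}$$
Then $(A+tB)^2=(1+t^2)I$, so $\operatorname{tr}(A+tB)^m$ is $2(1+t^2)^{m/2}$ for even $m$ and $0$ for odd $m$. For a unit vector $h=(h_1,h_2)$ we have $\langle Ah,h\rangle=|h_1|^2-|h_2|^2$ and $\langle Bh,h\rangle=2\operatorname{Re}h_1\overline{h_2}$. Since $(|h_1|^2-|h_2|^2)^2+4|h_1h_2|^2=1$, the set $W=K$ is the closed unit disc. The measure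
$$d\mu=\frac1\pi\,\frac{\sqrt{1-a^2-b^2}}{a^2+b^2}\,da\,db\quad\text{on the unit disc}$$
satisfies (1). Indeed it is rotation invariant, so $\int(a+tb)^m\,d\mu=(1+t^2)^{m/2}\int a^m\,d\mu$ for even $m$, and $0$ for odd $m$. In polar coordinates, for even $m\ge 2$,
$$\int a^m\,d\mu=\frac1\pi\int_0^1\varrho^{m-1}\sqrt{1-\varrho^2}\,d\varrho\int_0^{2\pi}\cos^m\theta\,d\theta
=\frac1\pi\cdot\frac{\Gamma(\frac m2)\Gamma(\frac32)}{2\,\Gamma(\frac{m+3}2)}\cdot\frac{2\sqrt\pi\,\Gamma(\frac{m+1}2)}{\Gamma(\frac m2+1)}=\frac2{m(m+1)},$$
because $\Gamma(\frac{m+3}2)=\frac{m+1}2\Gamma(\frac{m+1}2)$, $\Gamma(\frac m2+1)=\frac m2\Gamma(\frac m2)$ and $\Gamma(\frac32)=\frac{\sqrt\pi}2$. So $m(m+1)\int(a+tb)^m\,d\mu=\operatorname{tr}(A+tB)^m$ for $m\ge2$, and comparing coefficients of $t^r$ gives (1). For diagonal matrices segments suffice; here $\mu$ fills a two-dimensional region.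

## 3. Why single words, and averages over the sphere, are not enough

**Word by word.** The first thing to try is to show that each word contributes a non-negative amount. For the pair (4) we have $AB=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, so $ABAB=-I$ and $\operatorname{tr}ABAB=-2$. Yet $\operatorname{tr}S_{4,2}=4\cdot2+2\cdot(-2)=4$. So words must be combined, as in (3).

**Averaging over unit vectors.** A better attempt keeps (1) in view: look for a natural positive measure on $W$. The obvious one is the image of the uniform probability $\sigma$ on the unit sphere under $h\mapsto(\langle Ah,h\rangle,\langle Bh,h\rangle)$. Take $n=2$, and let $M$ be Hermitian with eigenvalues $\lambda_1\ne\lambda_2$. In an eigenbasis of $M$, $\langle Mh,h\rangle=\lambda_1s+\lambda_2(1-s)$ with $s=|h_1|^2$, and $s$ is uniform on $[0,1]$ under $\sigma$. So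
$$(m+1)\int\langle Mh,h\rangle^m\,d\sigma(h)=(m+1)\int_0^1(\lambda_1s+\lambda_2(1-s))^m\,ds=\frac{\lambda_1^{m+1}-\lambda_2^{m+1}}{\lambda_1-\lambda_2}=\sum_{i=0}^m\lambda_1^i\lambda_2^{m-i}=:h_m(M),$$
and by continuity this holds also for $\lambda_1=\lambda_2$. With $M=A+tB$, the coefficient of $t^r$ in $h_m(A+tB)$ is a positive multiple of $\int\langle Ah,h\rangle^{m-r}\langle Bh,h\rangle^r\,d\sigma$, hence non-negative for even $m,r$. But $h_m$ is the wrong symmetric function. The trace is a power sum,
$$\operatorname{tr}M^m=h_m(M)-\det(M)\,h_{m-2}(M)\qquad(m\ge2),$$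
and positivity for $h_m$ does not survive the subtraction by itself: for $A=B=I$ and $(m,r)=(4,2)$, the two coefficients are $30$ and $18$, both positive, and their difference $12$ is what we want. The average treats all $h$ alike. We need a measure on $K$ that knows about eigenvectors.

**Eigenvectors at complex parameters.** Suppose $(A+wB)h=\lambda h$ with $\|h\|=1$ and $w$ not real. Then
$$\lambda=\langle Ah,h\rangle+w\langle Bh,h\rangle,$$
and both inner products are real. A complex number $\lambda$ is written in exactly one way as $a+bw$ with $a,b$ real, so the eigenvalue alone determines the point $(a,b)=(\langle Ah,h\rangle,\langle Bh,h\rangle)\in W$. Each non-real $w$ thus gives $n$ canonical points of $W$, with no choice of eigenvectors. As $w$ runs over the upper half-plane, these points trace out a region, and we shall put the right density on it. Moreover, replacing $A$ by $A+tB$ with $t$ real only shifts $w$. If the density is compatible with this shift, it is enough to prove (1) for $r=0$.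

## 4. Eigenvalues of $A+wB$ off the real axis and near it

From here to the end of Section 8, except where stated otherwise, $\det A\ne0\ne\det B$. Write $w=u+iv$, $\mathbb H=\{w\in\mathbb C:v>0\}$, and $D(w)=\det(A+wB)$, a polynomial of degree $n$ with $D(0)\ne0$. We use three standard facts about algebraic functions and Rellich's theorem; see Kato, *Perturbation Theory for Linear Operators*, Ch. II.

**(F1)** There is a finite set $E\subset\mathbb C$, which we take to contain all zeros of $D$, such that locally on $\mathbb C\setminus E$ the eigenvalues of $A+wB$, with multiplicity, are holomorphic functions $\lambda_1,\dots,\lambda_n$, nonvanishing there. Near $w_*\in E$ they are holomorphic functions of $(w-w_*)^{1/N}$ for some $N\ge1$; so they are bounded and $|\lambda_j'|\le C|w-w_*|^{1/N-1}$.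

**(F2)** On $\mathbb R$ the eigenvalues can be chosen real-analytic. Hence for each $R$ there are $\varepsilon_0>0$ and functions $\lambda_1,\dots,\lambda_n$ holomorphic near the rectangle $[-R,R]+i[-\varepsilon_0,\varepsilon_0]$, real on the real axis, which are the eigenvalues of $A+wB$ there. None is identically $0$, since $D\not\equiv0$. We shrink $\varepsilon_0$ so that their zeros in the rectangle, and the points of $E$ in it, are all real.

**(F3)** For $|w|$ large, $A+wB=w(B+w^{-1}A)$. Applying (F2) to $B+\sigma A$ near $\sigma=0$ gives $\lambda_j(w)=w\,\nu_j(1/w)$ with $\nu_j$ holomorphic near $0$, real on the reals, and $\nu_j(0)\ne0$ an eigenvalue of $B$.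

For the pair (4), the eigenvalues are $\pm\sqrt{1+w^2}$. They are real-analytic on $\mathbb R$, but they branch at $w=\pm i$, so $E=\{i,-i\}$ and $N=2$: going around $i$ interchanges the two. For $A=\operatorname{diag}(1,-1)$, $B=\operatorname{diag}(-1,1)$, the ordered eigenvalues $\pm|1-w|$ on $\mathbb R$ are not smooth at $1$; the branches of (F2) are $\pm(1-w)$.

**Definition (the functions $a,b,q$).** For $w\in\mathbb H\setminus E$ and a local branch $\lambda=\lambda_j$ put
$$b=\frac{\operatorname{Im}\lambda}v,\qquad a=\lambda-bw,\qquad q=\lambda'-b.\tag{5}$$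

Then $b$ is real, $\operatorname{Im}a=\operatorname{Im}\lambda-bv=0$, and $\lambda=a+bw$. The function $q$ measures how far $\lambda$ is from being affine with real coefficients: if $\lambda=\alpha+\beta w$ with $\alpha,\beta$ real, then $(a,b)=(\alpha,\beta)$ and $q=0$.

**Lemma 3.** On $\mathbb H\setminus E$, every branch satisfies $(a,b)\in W$, in particular $|a|\le\|A\|$ and $|b|\le\|B\|$. Moreover
$$|b|\le\frac{|\lambda|}v,\qquad|a|\le|\lambda|\Big(1+\frac{|w|}v\Big),\qquad(a,b)\ne0.\tag{6}$$

*Proof.* The first claim was shown in Section 3. The bounds follow from $|\operatorname{Im}\lambda|\le|\lambda|$ and $|a|\le|\lambda|+|b||w|$. Finally $(a,b)\ne0$ because $a+bw=\lambda\ne0$ off $E$. $\square$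

The next lemma describes $a,b,q$ near the real axis, where the division by $v$ in (5) looks dangerous.

**Lemma 4.** Let $\lambda$ be a branch as in (F2), and let $|u|\le R$, $0<v\le\varepsilon_0$. There are constants $c,C>0$, depending only on the branch and the rectangle, with the following properties.

1. $|b(u+iv)-\lambda'(u)|\le Cv$ and $|q(u+iv)|\le Cv$. So $a,b$ extend continuously to $v=0$ by $b(u)=\lambda'(u)$ and $a(u)=\lambda(u)-u\lambda'(u)$, with $a(u+iv)\to a(u)$ uniformly in $|u|\le R$.
2. If $z$ is a real zero of $\lambda$ of order $k\ge1$, then for $w=u+iv$ with $\varrho=|w-z|$ small, $|\lambda|\ge c\varrho^k$ and $|a|\le C\varrho^{k-1}$.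

*Proof.* Since $\lambda$ is real on the real axis, $\operatorname{Im}\lambda(u)=0$. Also $\partial_v\lambda=i\lambda'$, so $\partial_v\operatorname{Im}\lambda=\operatorname{Re}\lambda'$. Therefore
$$b(u+iv)=\frac1v\int_0^v\operatorname{Re}\lambda'(u+i\tau)\,d\tau.\tag{7}$$
As $\lambda''$ is bounded on the rectangle, $|\lambda'(u+i\tau)-\lambda'(u)|\le C\tau$, and $\lambda'(u)$ is real. So (7) gives $|b-\lambda'(u)|\le Cv$, and then $|q|\le|\lambda'(u+iv)-\lambda'(u)|+|\lambda'(u)-b|\le Cv$ with a new $C$. The extension of $a=\lambda-bw$ follows.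

For part 2, near $z$ we have $|\lambda|\ge c\varrho^k$, $|\lambda|\le C\varrho^k$ and $|\lambda'|\le C\varrho^{k-1}$. For $0\le\tau\le v$ the point $u+i\tau$ is at distance at most $\varrho$ from $z$, so (7) gives $|b|\le C\varrho^{k-1}$. Hence $|a|\le|\lambda|+|b||w|\le C\varrho^{k-1}$. $\square$

If $k\ge2$, then $a(z)=\lambda(z)-z\lambda'(z)=0$, whereas at a simple zero $(a(z),b(z))=(-z\lambda'(z),\lambda'(z))\ne0$. This distinction will matter. A higher order zero does occur: for $A=\begin{pmatrix}0&-1\\-1&1\end{pmatrix}$ and $B=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, $D(w)=-(w-1)^2$ and the eigenvalues are $\frac12\big(1\pm\sqrt{1+4(w-1)^2}\big)$; the one with the minus sign has a double zero at $w=1$.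

## 5. The measure $\mu$ and its behavior under $A\mapsto A+tB$

Let $Z$ be the set of pairs $(z,j)$ such that $z\in\mathbb R$ is a simple zero of the real-analytic branch $\lambda_j$. It is finite, because such $z$ are zeros of $D$. Put
$$p_{z,j}=(-z\lambda_j'(z),\lambda_j'(z))=(a_j(z),b_j(z))\ne0 .$$
By Lemmas 3 and 4 this is a limit of points of the compact set $W$, so $p_{z,j}\in W$.

**Definition (the measure).** For Borel functions $f\ge0$ on $\mathbb R^2\setminus\{0\}$,
$$\int f\,d\mu=\frac1\pi\int_{\mathbb H}\sum_{j=1}^nf(a_j,b_j)\frac{|q_j|^2}{|\lambda_j|^2}\,du\,dv+\sum_{(z,j)\in Z}\int_0^1f(s\,p_{z,j})\,\frac{1-s}s\,ds.\tag{8}$$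

The first sum does not depend on the numbering of the branches, so it is a well-defined function on $\mathbb H\setminus E$, and the finite set $E$ is negligible. Hence (8) defines a positive measure. It is concentrated on $K$: the points $(a_j,b_j)$ are in $W$, and $s\,p_{z,j}$ lies on the segment from $0$ to a point of $W$.

For $n=1$ we have $\lambda=\alpha+\beta w$, so $q=0$, the only zero is $z=-\alpha/\beta$, and $p=(-z\beta,\beta)=(\alpha,\beta)$. So (8) is the measure found by hand in Section 2. For the pair (4), $D(w)=-(1+w^2)$ has no real zero, so only the planar part is present.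

The density $|q|^2/|\lambda|^2$ involves $\lambda$ and $q$, but not $a$. This is what makes the next lemma work.

**Lemma 5.** Let $t\in\mathbb R$ with $D(t)\ne0$, and let $\mu_t$ be the measure (8) for the pair $(A+tB,B)$. Then $\int f\,d\mu_t=\int f(a+tb,b)\,d\mu(a,b)$ for all Borel $f\ge0$.

*Proof.* Since $\det(A+tB)=D(t)\ne0$, the measure $\mu_t$ is defined. The eigenvalues of $(A+tB)+w'B$ at $w'=w-t$ are those of $A+wB$. The translation $w\mapsto w-t$ maps $\mathbb H$ to itself and preserves area and $v$. So $\lambda_j$, $\lambda_j'$ and $b_j=\operatorname{Im}\lambda_j/v$ are unchanged, hence so is $q_j$, while $a_j$ becomes $\lambda_j-b_j(w-t)=a_j+tb_j$. A simple zero $z$ becomes $z-t$, and $p_{z,j}$ becomes $(-(z-t)\lambda_j'(z),\lambda_j'(z))$, which is the point with coordinates $(a_j(z)+tb_j(z),b_j(z))$. The map $(a,b)\mapsto(a+tb,b)$ is linear, so it commutes with multiplication by $s$. Insert this in (8). $\square$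

It remains to compute the pure moments $\int a^m\,d\mu$.

**Proposition 6.** Let $\det A\ne0\ne\det B$. Then, for even $m\ge2$,
$$\operatorname{tr}A^m=m(m+1)\int a^m\,d\mu.$$
In particular $\int a^2\,d\mu<\infty$. The identity also holds for odd $m\ge3$.

The plan is to write $a^m|q|^2/|\lambda|^2\,du\wedge dv$ as an exact form on the half-plane, and to read off $\operatorname{tr}A^m$ from the boundary.

## 6. The density as an exact form

We look for a primitive of the form $\operatorname{Im}(a^mF\,dw)$ and first find $\partial_{\bar w}$ of the ingredients. The branch $\lambda$ is holomorphic and $b=(\lambda-\bar\lambda)/(w-\bar w)$, so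
$$\partial_{\bar w}b=\frac{-\overline{\lambda'}(w-\bar w)+(\lambda-\bar\lambda)}{(w-\bar w)^2}=\frac{b-\overline{\lambda'}}{w-\bar w}=-\frac{\bar q}{2iv},$$
where we used that $b$ is real. Consequently
$$\partial_{\bar w}a=-w\,\partial_{\bar w}b=\frac{w\bar q}{2iv},\qquad\partial_{\bar w}q=-\partial_{\bar w}b=\frac{\bar q}{2iv}.\tag{9}$$
We want $|q|^2$ and a division by $\lambda$, so the first guess is $F=q/\lambda$. By (9),
$$\partial_{\bar w}\Big(a^m\frac q\lambda\Big)=\frac{a^{m-1}\bar q}{2iv\lambda}\,\big[mwq+a\big].$$
The term $mwq$ is as desired; the term $a$ is not. But $\lambda'=q+b$ and $\lambda=a+bw$ give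
$$wq=w\lambda'-bw=w\lambda'-\lambda+a,\qquad\text{that is,}\qquad a=wq-(w\lambda'-\lambda).\tag{10}$$
The unwanted remainder $-(w\lambda'-\lambda)$ is holomorphic, and it can be removed by adding to $F$ a holomorphic function $g$: this adds $ma^{m-1}g\,\frac{w\bar q}{2iv}$ to the derivative, and we need $mwg\lambda=w\lambda'-\lambda$. So the right choice is
$$F=\frac q\lambda+\frac{\lambda'}{m\lambda}-\frac1{mw}.\tag{11}$$

**Lemma 7.** On $\mathbb H\setminus E$ put $\Phi=\sum_ja_j^mF_j$, where $m\ge2$ is an integer. Then $\Phi$ is single valued and smooth, and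
$$d\operatorname{Im}(\Phi\,dw)=(m+1)\sum_ja_j^m\frac{|q_j|^2}{|\lambda_j|^2}\,du\wedge dv .$$

*Proof.* The sum over all branches does not depend on their numbering, and each term is locally smooth, since $\lambda_j$ and $w$ do not vanish on $\mathbb H\setminus E$. For one branch, (9), (11) and (10) give
$$\partial_{\bar w}(a^mF)=\frac{a^{m-1}\bar q}{2iv}\Big[mwF+\frac a\lambda\Big]=\frac{a^{m-1}\bar q}{2iv}\cdot\frac{mwq+w\lambda'-\lambda+a}\lambda=\frac{(m+1)a^{m-1}|q|^2}{2iv}\,\frac w\lambda .$$
Since $d\bar w\wedge dw=2i\,du\wedge dv$,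
$$d(a^mF\,dw)=\partial_{\bar w}(a^mF)\,d\bar w\wedge dw=(m+1)\,a^{m-1}|q|^2\,v^{-1}\,\frac w\lambda\,du\wedge dv .$$
Finally, $w\bar\lambda=w(a+b\bar w)=aw+b|w|^2$, so
$$\operatorname{Im}\frac w\lambda=\frac{\operatorname{Im}(w\bar\lambda)}{|\lambda|^2}=\frac{av}{|\lambda|^2}.$$
Take imaginary parts and sum over $j$. $\square$

Formula (11) also shows what to expect on the real axis: the pole of $\frac1{mw}$ at $w=0$ will produce $a_j(0)^m=\lambda_j(0)^m$, and the poles of $\lambda'/\lambda$ at real zeros will produce terms that the segments in (8) are there to match.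

## 7. Boundary terms in the half-plane

*Proof of Proposition 6.* Let $m\ge2$ be an integer of either parity; parity enters only in Step 5. Choose $R$ so large that $E$ lies in $|w|<R$ (so all real zeros of the branches do too) and that (F3) holds for $|w|\ge R$. Take $\varepsilon,\delta>0$ small, $\varepsilon<\varepsilon_0$ and $\varepsilon$ below all points of $E\cap\mathbb H$. Let $G$ be $\{|w|<R,\ v>\varepsilon\}$ minus the closed $\delta$-discs around the points of $E\cap\mathbb H$, with $\delta$ so small that these discs are disjoint and inside. By Lemma 7 and Stokes' theorem,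
$$(m+1)\int_G\sum_ja_j^m\frac{|q_j|^2}{|\lambda_j|^2}\,du\,dv=\int_{\partial G}\operatorname{Im}(\Phi\,dw).\tag{12}$$
The boundary consists of small circles, the arc $|w|=R$, and the segment on $v=\varepsilon$ traversed with $u$ increasing. Each step computes one limit.

**Step 1: the small circles contribute nothing as $\delta\to0$.** Let $w_*\in E\cap\mathbb H$ and $|w-w_*|=\delta$. By (F1) and the boundedness of $b$, each branch satisfies $|q|+|\lambda'|\le2|\lambda'|+|b|\le C\delta^{1/N-1}$. Near $w_*$ the quotient $|w|/v$ is bounded, so (6) gives $|a|\le C|\lambda|$; as $a$ is bounded and $m\ge2$, also $|a|^m/|\lambda|\le C|a|^{m-1}$ is bounded. (This holds even if $\lambda\to0$ at $w_*$.) The term $a^m/w$ is bounded because $w_*\ne0$. So $|\Phi|\le C\delta^{1/N-1}$ on the circle, whose length is $2\pi\delta$, and the integral is $O(\delta^{1/N})$.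

**Step 2: the large arc contributes $O(R^{-1})$, uniformly in $\varepsilon$.** By (F3),
$$\lambda=\beta w+\alpha+\varphi(1/w),$$
with $\alpha,\beta$ real, $\beta\ne0$, and $\varphi$ holomorphic near $0$, real on the reals, $\varphi(0)=0$. As in (7), $\operatorname{Im}\varphi(\sigma)$ is the integral of $\operatorname{Re}\varphi'$ over the vertical segment from $\operatorname{Re}\sigma$ to $\sigma$ (with a sign), so $|\operatorname{Im}\varphi(\sigma)|\le C|\operatorname{Im}\sigma|$. Since $|\operatorname{Im}(1/w)|=v/|w|^2$, dividing $\operatorname{Im}\lambda=\beta v+\operatorname{Im}\varphi(1/w)$ by $v$ gives $b=\beta+O(R^{-2})$. Also $\lambda'=\beta-w^{-2}\varphi'(1/w)=\beta+O(R^{-2})$. So $q=O(R^{-2})$, and $|\lambda|\ge cR$ gives $q/\lambda=O(R^{-3})$. Moreover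
$$\frac{\lambda'}\lambda-\frac1w=\frac{w\lambda'-\lambda}{w\lambda}=O(R^{-2}),$$
because $w\lambda'-\lambda=-\alpha+O(R^{-1})$. Thus $F=O(R^{-2})$. Since $a$ is bounded by $\|A\|$ and the arc has length at most $\pi R$, its contribution is $O(R^{-1})$.

**Step 3: on the line $v=\varepsilon$, the term $a^mq/\lambda$ contributes nothing as $\varepsilon\to0$.** Fix $R$ and use the branches of (F2). On the line $dw=du$ and $a$ is real, so the integrand is $\sum_ja_j^m\operatorname{Im}F_j$. Near a real zero $z$ of $\lambda$ of order $k$, Lemma 4 gives, for $\varrho=|w-z|$ small,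
$$\frac{|a|^m|q|}{|\lambda|}\le C\,v\,\varrho^{m(k-1)-k}\le\frac{Cv}\varrho,$$
because $m\ge2$ gives $m(k-1)-k\ge2(k-1)-k=k-2\ge-1$. Away from the zeros, $|\lambda|$ is bounded below and the term is $O(v)$. Since $\int\frac{\varepsilon\,du}{\sqrt{(u-z)^2+\varepsilon^2}}$ over a bounded interval is $O\big(\varepsilon(1+\log\frac1\varepsilon)\big)$, the integral of the term over the line is $O\big(\varepsilon(1+\log\frac1\varepsilon)\big)\to0$.

**Step 4: the other two terms on the line produce $\operatorname{tr}A^m$ and the simple zeros.** We use the Poisson kernel: if $g_\varepsilon\to g$ uniformly on $[-R,R]$ with $g$ continuous, and $|z|<R$, then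
$$\int\frac{\varepsilon}{(u-z)^2+\varepsilon^2}\,g_\varepsilon(u)\,du\to\pi g(z),\tag{13}$$
where the interval of integration is $|u|<\sqrt{R^2-\varepsilon^2}$; its endpoints tend to $\pm R$, where the kernel is $O(\varepsilon)$. We apply it to $g_\varepsilon(u)=a(u+i\varepsilon)^m$ and $g(u)=a(u)^m$, using the uniform convergence in Lemma 4.

First, $-\frac1ma^m\operatorname{Im}\frac1w=\frac1ma^m\frac\varepsilon{u^2+\varepsilon^2}$. By (13) with $z=0$, its integral tends to $\frac\pi ma_j(0)^m$, and $a_j(0)=\lambda_j(0)-0\cdot\lambda_j'(0)=\lambda_j(0)$. Summing over $j$ gives $\frac\pi m\operatorname{tr}A^m$.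

Second, consider $\frac1ma^m\operatorname{Im}\frac{\lambda'}\lambda$. Let $z$ run over the real zeros of $\lambda$ in $[-R,R]$, of orders $k_z$. The function $\frac{\lambda'}\lambda-\sum_z\frac{k_z}{w-z}$ is holomorphic near the rectangle (after shrinking $\varepsilon_0$ if necessary) and real on the reals, so its imaginary part on $v=\varepsilon$ is $O(\varepsilon)$. Since $\operatorname{Im}\frac1{w-z}=-\frac\varepsilon{(u-z)^2+\varepsilon^2}$, (13) shows that the integral tends to $-\frac\pi m\sum_zk_za_j(z)^m$. If $k_z\ge2$, then $a_j(z)=0$. So only simple zeros contribute, and the sum over $j$ is $-\frac\pi m\sum_{(z,j)\in Z}a_j(z)^m$.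

Altogether, the line contributes in the limit
$$L=\frac\pi m\Big[\operatorname{tr}A^m-\sum_{(z,j)\in Z}a_j(z)^m\Big],\tag{14}$$
which does not depend on $R$.

**Step 5: pass to the limit in (12).** Let $m$ be even. The integrand on the left of (12) is non-negative and the regions $G$ increase as $\delta\to0$, then $\varepsilon\to0$, then $R\to\infty$. By monotone convergence and Steps 1 to 4, letting $\delta\to0$ and $\varepsilon\to0$ gives $(m+1)\int_{|w|<R,\,v>0}\sum_ja_j^m\frac{|q_j|^2}{|\lambda_j|^2}\,du\,dv=L+O(R^{-1})$, and $R\to\infty$ gives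
$$(m+1)\int_{\mathbb H}\sum_ja_j^m\frac{|q_j|^2}{|\lambda_j|^2}\,du\,dv=\frac\pi m\Big[\operatorname{tr}A^m-\sum_{(z,j)\in Z}a_j(z)^m\Big].\tag{15}$$
By (8) and (2),
$$m(m+1)\int a^m\,d\mu=\frac{m(m+1)}\pi\int_{\mathbb H}\sum_ja_j^m\frac{|q_j|^2}{|\lambda_j|^2}\,du\,dv+\sum_{(z,j)\in Z}a_j(z)^m,$$
and (15) turns the right side into $\operatorname{tr}A^m$. The case $m=2$ gives $\int a^2\,d\mu<\infty$.

Now let $m\ge3$ be odd. Since $|a|^m\le\|A\|^{m-2}a^2$, the integrals over $G$ are dominated by the convergent integral for $m=2$. Steps 1 to 4 apply unchanged, dominated convergence replaces monotone convergence in the three limits, and (15) and the conclusion follow as before. $\square$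

One can now see the purpose of the weight $\frac{1-s}s$ on the segments: by (2), the moment of order $m$ of this weight is exactly $\frac1{m(m+1)}$, which is what the terms missing in (15) require for every $m$.

## 8. From $\operatorname{tr}A^m$ to every coefficient

*Proof of Theorem 1.* The measure is $\mu$ of (8).

**Step 1: a formula for $\operatorname{tr}(A+tB)^m$ with the same $\mu$.** Let $t\in\mathbb R$ with $D(t)\ne0$. Apply Proposition 6 to $(A+tB,B)$ and then Lemma 5:
$$\operatorname{tr}(A+tB)^m=m(m+1)\int(a+tb)^m\,d\mu\qquad(m\ge2,\ D(t)\ne0).\tag{16}$$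
For odd $m$, Lemma 5 is applied to the positive and negative parts of the function $a^m$, which is integrable.

**Step 2: convergence of all moments.** Take $m=2$ in (16), at $t=0$ and at one more admissible $t\ne0$. Then $\int a^2\,d\mu<\infty$ and $\int(a+tb)^2\,d\mu<\infty$. Since $t^2b^2\le2(a+tb)^2+2a^2$, also $\int b^2\,d\mu<\infty$. As $\mu$ is concentrated on the bounded set $K$, we have $|a^{m-r}b^r|\le C_m(a^2+b^2)$ there for $m\ge2$, so all moments $\int a^{m-r}b^r\,d\mu$ with $m\ge2$ converge absolutely.

**Step 3: compare coefficients.** By Step 2 we may expand the right side of (16):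
$$m(m+1)\int(a+tb)^m\,d\mu=\sum_{r=0}^mt^r\,m(m+1)\binom mr\int a^{m-r}b^r\,d\mu .$$
Both sides of (16) are polynomials in $t$ which agree for all but finitely many real $t$, so they have the same coefficients. The coefficient of $t^r$ on the left is $\operatorname{tr}S_{m,r}(A,B)$. This is (1). $\square$

*Proof of Corollary 2.* Here $A,B$ are arbitrary Hermitian matrices. If $m=0$, the coefficient is $\operatorname{tr}I=n\ge0$. Let $m\ge2$ and $r$ be even. If $\det A\ne0\ne\det B$, then $a^{m-r}b^r\ge0$ and (1) gives the claim. In general, $A+\varepsilon I$ and $B+\varepsilon I$ are invertible for all small $\varepsilon>0$, and $\operatorname{tr}S_{m,r}(A+\varepsilon I,B+\varepsilon I)\to\operatorname{tr}S_{m,r}(A,B)$ as $\varepsilon\to0^+$. A limit of non-negative numbers is non-negative. $\square$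

## 9. Singular matrices, sums of powers, equality, and positive semidefinite pairs

**Theorem 8.** Let $A,B$ be arbitrary Hermitian $n\times n$ matrices.

1. There is a positive measure $\mu$ on $\mathbb R^2\setminus\{0\}$, concentrated on $K$, with $\int(a^2+b^2)\,d\mu<\infty$, for which (1) holds for all $m\ge3$, $0\le r\le m$.
2. (Classification.) For even $m\ge2$, the set of binary forms $\operatorname{tr}(xA+yB)^m$ (all $n$, all real symmetric, or all Hermitian, $A,B$) is exactly the set of finite sums $\sum_i(\alpha_ix+\beta_iy)^m$ with $\alpha_i,\beta_i\in\mathbb R$. In particular, for $m=2d$, the matrix $(s_{i+j})_{0\le i,j\le d}$ with $s_r=\operatorname{tr}S_{m,r}/\binom mr$ is positive semidefinite.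
3. (Equality.) If $m,r$ are even and $0<r<m$, then $\operatorname{tr}S_{m,r}(A,B)=0$ if and only if $AB=0$.
4. (Parity is sharp.) The pairs $(m,r)$, $0\le r\le m$, such that $\operatorname{tr}S_{m,r}(A,B)\ge0$ for all real symmetric $A,B$ of all sizes are exactly those with $m$ and $r$ both even.
5. If $A,B\ge0$, then $\operatorname{tr}S_{m,r}(A,B)\ge0$ for all $m\ge r\ge0$ (the Bessis–Moussa–Villani inequality in Lieb–Seiringer form, i.e. Stahl's theorem).

As an instance of part 2, for the pair (4) and $m=4$ the form is $2(x^2+y^2)^2$. So $(s_0,\dots,s_4)=(2,0,\frac23,0,2)$, and the matrix is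
$$\begin{pmatrix}2&0&\frac23\\0&\frac23&0\\\frac23&0&2\end{pmatrix},$$
which is indeed positive semidefinite, with eigenvalues $\frac83,\frac23,\frac43$.

**Proof of part 1.** The aim is to remove the determinant condition by a limit. The measures can have infinite mass near $0$, so we first multiply them by $a^2+b^2$. Let $A_\varepsilon=A+\varepsilon I$ and $B_\varepsilon=B+\varepsilon I$, invertible for small $\varepsilon>0$, with measures $\mu_\varepsilon$ from Theorem 1. Put $\hat\mu_\varepsilon=(a^2+b^2)\mu_\varepsilon$. By (1) with $m=2$ and $r=0,2$, we have $\operatorname{tr}A_\varepsilon^2=6\int a^2\,d\mu_\varepsilon$ and $\operatorname{tr}B_\varepsilon^2=6\int b^2\,d\mu_\varepsilon$, so the total mass of $\hat\mu_\varepsilon$ is $\frac16(\operatorname{tr}A_\varepsilon^2+\operatorname{tr}B_\varepsilon^2)$, which is bounded. The set $W$ of the pair $(A_\varepsilon,B_\varepsilon)$ is $W+(\varepsilon,\varepsilon)$, so $\hat\mu_\varepsilon$ is concentrated on $\operatorname{conv}\big((W+(\varepsilon,\varepsilon))\cup\{0\}\big)$, which lies within distance $\sqrt2\,\varepsilon$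 of $K$. In particular all these measures live on a fixed compact set. Finite positive measures of bounded mass on a compact set have weakly convergent sequences, so along some sequence $\varepsilon\to0$ the $\hat\mu_\varepsilon$, regarded as measures on $\mathbb R^2$, converge weakly to a finite positive measure $\hat\mu$. It is concentrated on every closed neighborhood of $K$, hence on $K$.

For $m\ge3$ the function $\frac{a^{m-r}b^r}{a^2+b^2}$, set to $0$ at the origin, is continuous on $\mathbb R^2$, because its absolute value is at most $(a^2+b^2)^{m/2-1}$. So we may pass to the limit in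
$$\operatorname{tr}S_{m,r}(A_\varepsilon,B_\varepsilon)=m(m+1)\binom mr\int\frac{a^{m-r}b^r}{a^2+b^2}\,d\hat\mu_\varepsilon,$$
and obtain
$$\operatorname{tr}S_{m,r}(A,B)=m(m+1)\binom mr\int_{\mathbb R^2\setminus\{0\}}\frac{a^{m-r}b^r}{a^2+b^2}\,d\hat\mu .$$
The limit $\hat\mu$ may have an atom at the origin, but the integrand vanishes there. Hence $\mu=(a^2+b^2)^{-1}\hat\mu|_{\mathbb R^2\setminus\{0\}}$ works, and $\int(a^2+b^2)\,d\mu\le\hat\mu(\mathbb R^2)<\infty$. For $m=2$ the function is not continuous at the origin, and an atom there would be lost; this is why the statement begins at $m=3$. $\square$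

**Proof of part 2.** Let $m$ be even, and let $Q_m$ be the set of finite sums of $m$-th powers of real linear forms. It is a convex cone, since non-negative scalars can be absorbed into the linear forms. We show first that $\operatorname{tr}(xA+yB)^m\in Q_m$.

If $m=2$, then $\operatorname{tr}(xA+yB)^2$ is a positive semidefinite binary quadratic form, hence a sum of squares of linear forms.

If $m\ge4$, multiply (1) (for the measure of part 1) by $x^{m-r}y^r$ and sum over $r$:
$$\operatorname{tr}(xA+yB)^m=m(m+1)\int(ax+by)^m\,d\mu .$$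
Write $(a,b)=\sqrt{a^2+b^2}\,(\alpha,\beta)$ with $(\alpha,\beta)\in S^1$. Pushing $m(m+1)(a^2+b^2)^{m/2}\mu$ radially to the unit circle gives a positive measure $\nu$ with
$$\operatorname{tr}(xA+yB)^m=\int_{S^1}(\alpha x+\beta y)^m\,d\nu(\alpha,\beta).$$
It is finite, since $(a^2+b^2)^{m/2}\le C(a^2+b^2)$ on the bounded set $K$. If $\nu=0$ the form is zero and lies in $Q_m$. Otherwise it is $\nu(S^1)$ times the mean of a probability measure on the compact set $\{(\alpha x+\beta y)^m:(\alpha,\beta)\in S^1\}$ in the finite-dimensional space of binary forms of degree $m$. Such a mean lies in the closed convex hull. By Carathéodory's theorem, the convex hull of a compact set in a finite-dimensional space is compact, so the closed hull is the hull itself, and the mean is a finite convex combination of powers $(\alpha x+\beta y)^m$. Hence the form lies in $Q_m$.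

Conversely, $\sum_i(\alpha_ix+\beta_iy)^m=\operatorname{tr}(xA+yB)^m$ with the real symmetric matrices $A=\operatorname{diag}(\alpha_i)$ and $B=\operatorname{diag}(\beta_i)$. So real symmetric and Hermitian pairs give the same set $Q_m$.

Finally, let $m=2d$ and $\operatorname{tr}(xA+yB)^m=\sum_i(\alpha_ix+\beta_iy)^m$. Comparing coefficients of $x^{m-r}y^r$ gives $s_r=\sum_i\alpha_i^{m-r}\beta_i^r$. For real $c_0,\dots,c_d$,
$$\sum_{k,l=0}^ds_{k+l}c_kc_l=\sum_i\Big(\sum_{k=0}^dc_k\alpha_i^{d-k}\beta_i^k\Big)^2\ge0 .\qquad\square$$

**Proof of part 3.** If $AB=0$, then $BA=(AB)^*=0$. A word containing both letters has somewhere two adjacent letters $AB$ or $BA$, so it vanishes, and $S_{m,r}(A,B)=0$ because $0<r<m$.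

For the converse we transfer the vanishing to the pair $(4,2)$, where (3) is available. Let $m,r$ be even, $0<r<m$, and $\operatorname{tr}S_{m,r}(A,B)=0$; then $m\ge4$. With $\mu$ as in part 1, $\int a^{m-r}b^r\,d\mu=0$. The integrand is non-negative, and $m-r$ and $r$ are positive, so $ab=0$ for $\mu$-almost every $(a,b)$. The same $\mu$ represents $\operatorname{tr}S_{4,2}$, so $\operatorname{tr}S_{4,2}(A,B)=4\cdot5\cdot6\int a^2b^2\,d\mu=0$. By (3),
$$0=\operatorname{tr}S_{4,2}(A,B)=2\operatorname{tr}A^2B^2+\operatorname{tr}\big((AB+BA)^2\big)\ge2\operatorname{tr}A^2B^2=2\|AB\|_F^2 .$$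
Hence $AB=0$. $\square$

**Proof of part 4.** If $m$ and $r$ are even, use Corollary 2. If $r$ is odd, take $n=1$, $A=1$, $B=-1$: the trace is $-\binom mr<0$. If $r$ is even and $m$ is odd, then $m-r$ is odd; take $n=1$, $A=-1$, $B=1$: the trace is again $-\binom mr<0$. $\square$

**Proof of part 5.** If $A,B\ge0$, then $\langle Ah,h\rangle\ge0$ and $\langle Bh,h\rangle\ge0$ for all $h$, so $W$, and hence $K$, lies in the quadrant $\{a\ge0,\ b\ge0\}$. Here $a^{m-r}b^r\ge0$ for all $m\ge r\ge 0$, whatever the parities, and part 1 gives $\operatorname{tr}S_{m,r}(A,B)\ge0$ for $m\ge3$. For $m\le2$ the values are $n$, $\operatorname{tr}A$, $\operatorname{tr}B$, $\operatorname{tr}A^2$, $2\operatorname{tr}AB$, $\operatorname{tr}B^2$. All are non-negative; for $\operatorname{tr}AB$, note that $\operatorname{tr}AB=\operatorname{tr}(A^{1/2}BA^{1/2})$ and $A^{1/2}BA^{1/2}\ge0$. $\square$
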